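\title{A non-rigid Bergman determinantal point process on a domain\\ without nonconstant bounded holomorphic functions}

\begin{abstract}
A weighted Bergman space on a domain $U\subset\mathbb C^d$ defines a determinantal point process on $U$. We show that this process need not be number rigid when every bounded holomorphic function on $U$ is constant. The example is the complement of a Cantor set in the plane, with a weight that lives mainly on thin annuli indexed by a $5$-ary tree. Up to a small error in total variation, the process is an explicit tree-indexed model in which one unit of charge can be rerouted from the root to infinity along a random path without changing the law of the configuration outside the root annulus. In every dimension we obtain a domain of this kind that carries both a rigid and a non-rigid process.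
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Bergman spaces and their point processes}
Let $d\ge1$, let $U\subset\mathbb C^d$ be a domain (a connected open set), and let $dV$ be Lebesgue measure. A measurable function $\omega:U\to(0,\infty)$ is an \emph{admissible weight} if for every compact set $\mathcal K\subset U$ there is $C_{\mathcal K}<\infty$ such that
\[
\sup_{z\in\mathcal K}|f(z)|^2\le C_{\mathcal K}\int_U|f|^2\,\omega\,dV\qquad\text{for all holomorphic $f$ on $U$.}
\]
The weighted Bergman space $A^2(U,\omega)$ of holomorphic functions $f$ with $\int_U|f|^2\omega\,dV<\infty$ is then a closed subspace of $L^2(U,\omega\,dV)$ with a reproducing kernel $K_{U,\omega}(z,w)$. The orthogonal projection onto $A^2(U,\omega)$ is the integral operator with this kernel, and it is locally trace class.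

A point process on $U$ is a random locally finite subset $X\subset U$. We write $X(A)$ for the number of points of $X$ in $A$ and $X|_A=X\cap A$; configurations carry the $\sigma$-algebra generated by the counts $X(A)$, $A\subset U$ relatively compact and Borel. The correlation functions $\rho_k$ of $X$ with respect to a measure $\mu$ are defined by
\begin{equation}\label{eq:corr}
\mathbb E\sum_{\substack{x_1,\dots,x_k\in X\\ \text{distinct}}}\varphi(x_1,\dots,x_k)=\int\varphi\,\rho_k\,d\mu^{\otimes k}\qquad(\varphi\ge0\text{ measurable}).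
\end{equation}
By the Macchi--Soshnikov theorem there is a unique point process on $U$, with law $\mathbb P_{K_{U,\omega}}$, whose correlation functions with respect to $\omega\,dV$ are $\rho_k(z_1,\dots,z_k)=\det[K_{U,\omega}(z_i,z_j)]_{i,j=1}^k$.

\subsection*{The question}
A point process on $U$ is \emph{number rigid} if for every relatively compact Borel set $B\subset U$ the count $X(B)$ is almost surely equal to a measurable function of $X|_{U\setminus B}$. If $A^2(U,\omega)$ has finite dimension $M$, the process has exactly $M$ points and $X(B)=M-X(U\setminus B)$, so rigidity is automatic. The interesting case is $\dim A^2(U,\omega)=\infty$: there are infinitely many points, subtraction is not available, and the count has to be read off from the positions of the points outside $B$. For $U=\mathbb C$ and $\omega=e^{-|z|^2}$ the process is the Ginibre process, and Ghosh and Peres proved that it is number rigid. More generally, number rigidity holds for $U=\mathbb C$ and $\omega=e^{-2\psi}$ with $\psi$ of class $C^2$ and $\Delta\psi$ bounded above and below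 by positive constants. Let $H^\infty(U)$ be the space of bounded holomorphic functions on $U$. The following question comes from \cite{BFQ}.

\medskip
\noindent\textbf{Question.} \emph{Suppose that $H^\infty(U)$ contains only constants, that $\omega$ is admissible and that $\dim A^2(U,\omega)=\infty$. Does it follow that $\mathbb P_{K_{U,\omega}}$ is number rigid?}
\medskip

Here is a heuristic, not used in the proofs, for why one would answer yes. For $d=1$ and the space of polynomials of degree $<M$, the $M$ points have joint density proportional to $\prod_{i<j}|z_i-z_j|^2\prod_i\omega(z_i)$: they form a gas of equal charges with logarithmic repulsion. A point at $a$ acts on each other point $z$ through the factor $|z-a|^2$. In the plane this factor is unbounded, so distant points feel how much charge sits in $B$, and infinitely many of them may determine it exactly. In the unit disc, multiplication by $1-\bar az$ maps the Bergman space onto itself, so $z-a$ may be replaced by the bounded function $(z-a)/(1-\bar az)$, whose modulus tends to $1$ at the boundary;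 points near the boundary then hardly feel the charge at $a$. Bounded holomorphic functions thus appear as the device that hides a charge, and without them one expects rigidity.

The weak point is that a function can hide a charge without being bounded. If $U=\mathbb C\setminus E$ and $e\in E$, then $(z-a)/(z-e)$ is holomorphic on $U$, tends to $1$ at infinity, and is large only near $e$: the extra charge at $a$ is compensated by a missing charge at $e$. The points near a fixed $e$ can be expected to notice this. When $E$ is a Cantor set and $e$ is random, they may fail to.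

\subsection*{Results}
\begin{theorem}\label{thm:main}
There are a compact set $E\subset\mathbb C$ such that $U=\mathbb C\setminus E$ is a domain with $H^\infty(U)=\{\text{constants}\}$, an admissible weight $\omega$ on $U$ with $\dim A^2(U,\omega)=\infty$, and a relatively compact Borel set $B\subset U$ such that for every measurable function $\Psi$ on configurations in $U\setminus B$,
\[
\mathbb P_{K_{U,\omega}}\big(X(B)\neq\Psi(X|_{U\setminus B})\big)\ge\frac1{60}.
\]
In particular $\mathbb P_{K_{U,\omega}}$ is not number rigid.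
\end{theorem}

\begin{theorem}\label{thm:alld}
For every $d\ge1$ there is a domain $U_d\subset\mathbb C^d$ with $H^\infty(U_d)=\{\text{constants}\}$ carrying two admissible weights with infinite-dimensional Bergman spaces, one with a non-rigid process and one with a number rigid process.
\end{theorem}

So the answer to the Question is no in every dimension, and on $U_d$ rigidity depends on the weight. We make no claim about specific domains such as $U=\mathbb C^d$ with arbitrary admissible weights.

Section~\ref{sec:hand} works out the mechanism on six points. The proof of Theorem~\ref{thm:main} then has four parts: the construction of $U$ and $\omega$ (Section~\ref{sec:domain}); approximation of the process by processes with finitely many points and an explicit density (Section~\ref{sec:approx}); comparison of these with a tree-indexed model, uniformly in the number of points (Section~\ref{sec:ideal}); and non-rigidity of that model by a second moment computation (Section~\ref{sec:reroute}). Theorem~\ref{thm:alld} is proved in Section~\ref{sec:alld}.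

\section{Facts about determinantal processes}\label{sec:prelim}

Let $\mu$ be a nonatomic measure and $H\subset L^2(\mu)$ a Hilbert space of functions with reproducing kernel $K$ and determinantal process $X$. We use the following standard facts.
\begin{itemize}
\item[(D1)] $K(z,z)=\sup\{|f(z)|^2:f\in H,\ \|f\|\le1\}$ and $|K(z,w)|^2\le K(z,z)K(w,w)$. By Hadamard's inequality for positive semidefinite matrices, $0\le\rho_k(z_1,\dots,z_k)\le\prod_iK(z_i,z_i)$.
\item[(D2)] $\mathbb E\,X(A)=\int_AK(z,z)\,d\mu$. Since $K(z,z)=\sum_j|e_j(z)|^2$ for an orthonormal basis $(e_j)$, the expected total number of points is $\dim H$.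
\item[(D3)] If $H$ has a finite basis $\varphi_1,\dots,\varphi_M$, then $X$ consists of $M$ points with joint density proportional to $|\det[\varphi_i(z_j)]|^2$ with respect to $\mu^{\otimes M}$. Andr\'eief's formula gives the normalization: $\frac1{M!}\int|\det[\varphi_i(z_j)]|^2d\mu^{\otimes M}=\det[\langle\varphi_i,\varphi_j\rangle]$.
\end{itemize}
For probability measures, $\mathrm{TV}(P,Q)=\sup_A|P(A)-Q(A)|$. For finite measures $\|P-Q\|$ is the total mass of $|P-Q|$, so that $\mathrm{TV}(P,Q)=\frac12\|P-Q\|$ for probabilities. The identity $P-P(\cdot\,|\,A)=P(A^c)\,[P(\cdot\,|\,A^c)-P(\cdot\,|\,A)]$ gives $\mathrm{TV}(P,P(\cdot\,|\,A))\le P(A^c)$. We write $P|_W$ for the law of $X|_W$ under $P$.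

Rigidity is not preserved under weak convergence of processes, so we shall need convergence in total variation. On a window of finite measure it follows from bounded pointwise convergence of the correlation functions.

\begin{lemma}\label{lem:window}
Let $W$ be a Borel set with $\mu(W)<\infty$, and let $P$ be the law of a point process whose correlation functions with respect to $\mu$ satisfy $\rho_k\le C^k$ on $W^k$. Put
\[
j_k(z_1,\dots,z_k)=\sum_{p\ge0}\frac{(-1)^p}{p!}\int_{W^p}\rho_{k+p}(z_1,\dots,z_k,x_1,\dots,x_p)\,d\mu^{\otimes p}(x).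
\]
Then $\mathbb E_P\,\Phi(X|_W)=\sum_k\frac1{k!}\int_{W^k}\Phi(\{z_1,\dots,z_k\})\,j_k\,d\mu^{\otimes k}$ for measurable $\Phi\ge0$. If $P_n$ are laws satisfying the same bounds, with $\rho_k^{(n)}\to\rho_k$ pointwise on $W^k$ for every $k$, then for every $g\ge0$ with $\int_Wg\,d\mu<\infty$
\[
\sum_k\frac1{k!}\int_{W^k}\big|j_k^{(n)}-j_k\big|\prod_{i=1}^kg(z_i)\,d\mu^{\otimes k}\longrightarrow0 .
\]
In particular ($g=1$), $P_n|_W\to P|_W$ in total variation.
\end{lemma}

\begin{proof}
The set $X|_W$ is almost surely finite, since $\mathbb E\,X(W)\le C\mu(W)$. Let $\varphi$ be bounded on $W^k$. If $X|_W$ has $M\ge k$ points, a $k$-tuple of distinct points extends to a $(k+p)$-tuple in $p!\binom{M-k}p$ ways, and $\sum_p(-1)^p\binom{M-k}p=1\{M=k\}$. Hence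
\[
\sum_{p\ge0}\frac{(-1)^p}{p!}\sum_{x_1,\dots,x_{k+p}}\varphi(x_1,\dots,x_k)=1\{X(W)=k\}\sum_{x_1,\dots,x_k}\varphi(x_1,\dots,x_k),
\]
with sums over distinct points of $X|_W$. Expectations may be taken term by term because $\sum_p(C\mu(W))^{k+p}/p!<\infty$, and \eqref{eq:corr} gives the formula for $\mathbb E_P\Phi$, first for bounded $\Phi$ and then by monotone convergence. The $p$-th term in $j_k$ and in $j_k^{(n)}$ is at most $C^{k+p}\mu(W)^p/p!$. So $j_k^{(n)}\to j_k$ pointwise by dominated convergence, and $|j_k|,|j_k^{(n)}|\le C^ke^{C\mu(W)}$. Since $\sum_k(C\int_Wg\,d\mu)^k/k!<\infty$, dominated convergence applies once more.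
\end{proof}

\section{Six points and a pentagon}\label{sec:hand}

This section explains the construction. Its approximate computation is replaced by estimates in Section~\ref{sec:ideal}; the exact identities \eqref{eq:pent}--\eqref{eq:inv} are used later.

\subsection*{One generation}
Let $p_1,\dots,p_5$ be the fifth roots of unity, let $\tau$ be small, and put $s=\tau$, $r=\tau^5$, $c_i=sp_i$. Let $\mu$ consist of mass $1$ spread uniformly on a thin annulus $A$ of radius $1$ about $0$, and mass $m$ spread uniformly on each of five thin annuli $A_i$ of radius $r$ about $c_i$. The span of $1$ and the five functions $(z-c_i)^{-1}$ is the space of quotients $P/\chi$ with $\chi(z)=\prod_i(z-c_i)$ and $\deg P\le5$. By (D3) and the Vandermonde determinant, its process consists of six points with density proportional to $\prod_{a<b}|z_a-z_b|^2\prod_a|\chi(z_a)|^{-2}$: six positive charges that repel each other and are attracted by five fixed negative charges, the poles $c_i$.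

Fix $S\subset\{1,\dots,5\}$ and consider the event that $A_i$ contains one point $z_i$ for $i\in S$ and none for $i\notin S$, the other $6-|S|$ points lying in $A$ (Figure~\ref{fig:pent}). Write $\approx$ for a ratio tending to $1$ as $\tau\to0$. A point of $A$ has distance $\approx1$ from every pole and every $z_i$. The mutual repulsion of the points of $A$ integrates to $\approx1$ by Andr\'eief's formula, since the monomials are orthogonal on $A$ with norm $\approx1$. Each $z_i$ contributes the mass $m$ and the factor $|z_i-c_i|^{-2}\approx r^{-2}$. For a pair $i<j$, the quantity $(s|p_i-p_j|)^2$ appears to the power $1-2=-1$ if $i,j\in S$ (one point--point and two point--pole pairs), to the power $-1$ if exactly one of them is in $S$, and to the power $0$ otherwise. With $b=5-|S|$ empty annuli, the weight of the event is therefore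
\[
\approx\ \mathrm{const}\cdot\Big(\frac m{r^2}\Big)^{-b}s^{\,b(b-1)}\,w(S),\qquad w(S)=\prod_{i<j,\ i,j\notin S}|p_i-p_j|^2 .
\]
Seen from outside, an occupied annulus is neutral and an empty one has charge $-1$. We want the number of points in $A$ to remain random as $\tau\to0$, so two values of $b$ must have weights of the same order. If $m/r^2=c\tau^x$, the exponent of $\tau$ is $b(b-1)-xb$, and $b=2$ ties with $b=3$ when $2-2x=6-3x$, that is $x=4$ and $m=c\tau^{14}$. The exponent is then $(b-2)(b-3)-6$, and all other values of $b$ are suppressed by at least $\tau^2$.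

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x in {0,6}{
\begin{scope}[xshift=\x cm]
\fill[gray!30,even odd rule] (0,0) circle (2.2) (0,0) circle (1.95);
\foreach \i in {1,...,5}{
\fill[gray!30,even odd rule] ({72*\i+18}:1.05) circle (0.36) ({72*\i+18}:1.05) circle (0.24);
\node at ({72*\i+18}:1.05) {$\scriptstyle\times$};
\node at ({72*\i+18}:1.64) {$\scriptstyle\i$};}
\end{scope}}
\foreach \i in {1,2,3} \fill ({72*\i+18}:1.05) ++(200:0.3) circle (1.7pt);
\foreach \a in {30,150,270} \fill (\a:2.075) circle (1.7pt);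
\begin{scope}[xshift=6cm]
\foreach \i in {2,3} \fill ({72*\i+18}:1.05) ++(200:0.3) circle (1.7pt);
\foreach \a in {30,120,210,300} \fill (\a:2.075) circle (1.7pt);
\end{scope}
\end{tikzpicture}
\caption{Six points (dots) on one large and five small annuli, with a pole (cross) at the center of each small annulus; not to scale. Left: the set of occupied small annuli is $S=\{1,2,3\}$ and the large annulus has three points. Right: $S=\{2,3\}$ and the large annulus has four points. The masses are tuned so that both types of configuration have probability about $\frac12$.}\label{fig:pent}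
\end{figure}

The numbers $|p_i-p_j|^2$, $i<j$, take the values $d_1^2=\frac{5-\sqrt5}2$ (five sides) and $d_2^2=\frac{5+\sqrt5}2$ (five diagonals), and
\begin{equation}\label{eq:pent}
d_1^2+d_2^2=5,\qquad d_1^2d_2^2=5,\qquad d_1^{-2}+d_2^{-2}=1 .
\end{equation}
For $|S|=3$, $w(S)$ equals $d_1^2$ or $d_2^2$, five times each. For $|S|=2$ the complement is a triangle: five triangles have two sides and a diagonal, with $w=d_1^4d_2^2=5d_1^2$, and five have a side and two diagonals, with $w=d_1^2d_2^4=5d_2^2$. So $\sum_{|S|=3}w=25$ and $\sum_{|S|=2}w=125$, and the choice $c=5$ makes $25c^{-2}=125c^{-3}$. The limiting law of $S$ is then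
\begin{equation}\label{eq:beta}
\beta(S)=\frac{w(S)}{50}\quad(|S|=3),\qquad\beta(S)=\frac{w(S)}{250}\quad(|S|=2),
\end{equation}
a probability measure giving mass $\frac12$ to each size. By \eqref{eq:pent},
\begin{equation}\label{eq:inv}
\sum_{|S|=3}\frac1{w(S)}=5,\qquad\sum_{|S|=2}\frac1{w(S)}=1 .
\end{equation}

\subsection*{Infinitely many generations}
With six points, the count in $A$ is known from the counts in the $A_i$. To destroy this we replace each pole by a much smaller copy of the pentagon, and iterate. Let $\mathsf T=\bigcup_{l\ge0}\{1,\dots,5\}^l$ be the $5$-ary tree with root $\varnothing$; $|v|$ is the level of $v$, the vertices $vi$ ($1\le i\le5$) are its children, $u\ge v$ means that $u$ is $v$ or a descendant of $v$, and $u>v$ excludes $u=v$. Each vertex $v$ has an annulus $A_v$ containing $n_v$ points. Let $N_v$, the \emph{flux} out of $v$, be the total charge of the points and poles in the subtree of $v$. Then $n_v=N_v-\sum_iN_{vi}$. We shall see that, to leading order, $N_{vi}\in\{-1,0\}$ and the sets $S_v=\{i:N_{vi}=0\}$ are independent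 with law $\beta$. Then $n_v=N_v+5-|S_v|$.

Take an infinite path from the root along which every $S_v$ has three elements and contains the next step of the path. Remove that step from each $S_v$. At a vertex of the path other than the root, $N_v$ drops from $0$ to $-1$ and $|S_v|$ from $3$ to $2$, so $n_v$ does not change; off the path nothing changes; at the root $N_\varnothing$ is fixed and $n_\varnothing$ increases by one. The path determines the point $e\in E$ of the introduction.

Branching is essential. On a chain, the counts determine the differences $N_k-N_{k+1}$ for $k\ge1$; if the $N_k$ lie in $\{-1,0\}$ and take both values, then $\max_kN_k=0$ determines $N_1$. On the tree, the paths just described grow like a branching process with mean offspring $3\cdot\frac12>1$, and so do the paths available for the reverse move. With $b$ children and sets of sizes $k+1$ and $k$, each size having probability $\frac12$, the two means are $\frac{k+1}2$ and $\frac{b-k}2$, and both exceed $1$ only if $b\ge5$.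

\section{The domain and the weight}\label{sec:domain}

\subsection*{Scales}
Fix $0<\theta\le10^{-4}$, to be made smaller in Section~\ref{sec:ideal}, and put
\[
\tau_l=\theta^{l+1},\qquad r_0=1,\qquad s_l=\tau_lr_l,\qquad r_{l+1}=\tau_l^4s_l=\tau_l^5r_l,
\]
so that $r_n\le\theta^{5n}$. The ratios $\tau_l$ decrease geometrically because each of the $5^l$ vertices of level $l$ will contribute an error of order $\tau_l$, and $\sum_l5^l\tau_l$ must be small. Let $c_\varnothing=0$ and, for $|v|=l$,
\[
c_{vi}=c_v+s_lp_i,\qquad A_v=\{r_l<|z-c_v|<(1+\tau_l)r_l\},\qquad D_v=\overline D(c_v,2r_l),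
\]
and let $\gamma_v$ be the circle $|z-c_v|=(1+\frac{\tau_l}2)r_l$ in the middle of $A_v$. For $|v|=l$:
\begin{itemize}
\item[(G1)] $D_{vi}\subset D(c_v,r_l/2)$, as $s_l+2r_{l+1}=(\tau_l+2\tau_l^5)r_l$. Hence $A_u\subset D_u\subset D_v$ for $u\ge v$.
\item[(G2)] $\operatorname{dist}(D_{vi},D_{vj})\ge s_l(d_1-4\tau_l^4)\ge s_l$ for $i\ne j$, as $d_1>1.1$.
\item[(G3)] $\operatorname{dist}(A_v,D_{vi})\ge r_l/2\ge s_l$, by (G1).
\end{itemize}
So the discs $D_v$ of one level are disjoint and all the $A_v$ are disjoint. If $w$ is the last common ancestor of $u$ and $v$ and $w\ne v$, then $\operatorname{dist}(A_u,D_v)\ge s_{|w|}$, by (G3) if $u=w$ and by (G2) otherwise.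

\subsection*{The domain}
Let $E=\bigcap_n\bigcup_{|v|=n}\overline D(c_v,r_n)$ and $U=\mathbb C\setminus E$. By (G1) the unions decrease, $E$ is compact, $E\subset D(0,\frac12)$, and every disc $\overline D(c_v,r_{|v|})$ meets $E$. The area of $E$ is zero since $5^nr_n^2\to0$. Put
\[
\Omega_n=\mathbb C\setminus\bigcup_{|v|=n}\overline D(c_v,r_n),\qquad G_n=\mathbb C\setminus\bigcup_{|v|=n}D\big(c_v,(1+\tfrac{\tau_n}2)r_n\big),\qquad W_n=\bigcup_{|v|\le n}A_v,
\]
and $G_{-1}=\varnothing$. The set $G_n$ is closed and bounded by the circles $\gamma_v$, $|v|=n$. By (G1), $\Omega_{n-1}\subset G_n\subset\Omega_n$, so $U=\bigcup_n\Omega_n=\bigcup_nG_n$, and every compact subset of $U$ lies in some $G_n$. Each $\Omega_n$ is the complement of finitely many disjoint closed discs, hence connected, so $U$ is a domain. The annuli $A_v$ lie in $\Omega_n$ if $|v|\le n$ and are disjoint from $\Omega_n$ if $|v|>n$.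

\begin{lemma}\label{lem:remov}
If $f$ is holomorphic on $U$ and $r_n\sum_{|v|=n}\max_{\gamma_v}|f|\to0$, then $f$ extends to an entire function. In particular $H^\infty(U)=\{\text{constants}\}$.
\end{lemma}

\begin{proof}
Let $R>2$ and $z\in U$, $|z|<R$. For large $n$, $z$ is an interior point of $G_n\subset U$, and Cauchy's formula gives
\[
f(z)=\frac1{2\pi i}\oint_{|w|=R}\frac{f(w)}{w-z}\,dw-\sum_{|v|=n}\frac1{2\pi i}\oint_{\gamma_v}\frac{f(w)}{w-z}\,dw .
\]
The points of $\gamma_v$ are within $3r_n$ of $E$, so $|w-z|\ge\frac12\operatorname{dist}(z,E)$ on $\gamma_v$ for large $n$, and $\gamma_v$ has length at most $4\pi r_n$. Hence the sum tends to $0$, and $f$ agrees on $D(0,R)\setminus E$ with a function holomorphic on $D(0,R)$, for every $R$. If $f$ is bounded, the hypothesis holds because $5^nr_n\to0$; the extension is bounded because $U$ is dense in $\mathbb C$, and Liouville's theorem applies.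
\end{proof}

\subsection*{The weight}
Following Section~\ref{sec:hand}, let $m_0=1$ and $m_{l+1}=5\tau_l^{14}m_l$. On $A_v$, $|v|=l$, let $\omega=m_l/|A_v|$, where $|A_v|=\pi\tau_l(2+\tau_l)r_l^2$ is the area. Let $\mu_v=\omega\,dV|_{A_v}$, a measure of mass $m_l$, and $\mu_{\le n}=\sum_{|v|\le n}\mu_v$. A weight has to be positive everywhere, so we also define $\omega$ on the \emph{background} $\mathfrak B=U\setminus\bigcup_vA_v$, small enough that points are unlikely to fall there. Put $\varepsilon=10^{-3}$,
\[
C_k=\frac{4(2+\tau_k)}{\tau_km_k},\qquad t_k=\frac{3\,\varepsilon\,2^{-k-1}}{\pi C_k},\qquad\omega(z)=\frac{t_k}{(1+|z|)^4}\ \text{ on }\mathfrak B\cap(G_k\setminus G_{k-1}).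
\]
Since $\int_{\mathbb C}(1+|z|)^{-4}dV=2\pi(\frac12-\frac13)=\frac\pi3$,
\begin{equation}\label{eq:bg}
\sum_{k\ge0}C_k\int_{\mathfrak B\cap(G_k\setminus G_{k-1})}\omega\,dV\le\varepsilon .
\end{equation}
As $C_k\ge1$ and $\sum_l5^lm_l<\infty$, the measure $\omega\,dV$ is finite, so the constants belong to $A^2(U,\omega)$. The decay $|z|^{-4}$ at infinity admits constants but no growth; this is what fixes the flux out of the root.

\begin{lemma}\label{lem:adm}
\textup{(a)} If $f$ is holomorphic on $\Omega_k\cup\{\infty\}$, then $\sup_{G_k}|f|^2\le C_k\int|f|^2d\mu_{\le k}$.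

\textup{(b)} If $f$ is holomorphic on $U$ and $\int_U|f|^2\omega\,dV<\infty$, then $f$ is holomorphic at $\infty$. The weight $\omega$ is admissible, and $K=K_{U,\omega}$ satisfies $K(z,z)\le C_k$ on $G_k$.
\end{lemma}

\begin{proof}
(a) By the maximum principle on the compact subset $G_k\cup\{\infty\}$ of the sphere, the supremum is attained at a point $z\in\gamma_v$, $|v|=k$. Since $D(z,\tau_kr_k/2)\subset A_v$, the mean value inequality gives
\begin{equation}\label{eq:mvi}
|f(z)|^2\le\frac4{\pi\tau_k^2r_k^2}\int_{A_v}|f|^2dV=\frac{4|A_v|}{\pi\tau_k^2r_k^2m_k}\int|f|^2d\mu_v=C_k\int|f|^2d\mu_v .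
\end{equation}
(b) For $|z|>2$ we have $\omega=t_0(1+|z|)^{-4}$. If $f=\sum_{j\in\mathbb Z}a_jz^j$ there, orthogonality of the powers gives $\sum_j|a_j|^2\int_2^\infty\varrho^{2j+1}(1+\varrho)^{-4}d\varrho<\infty$. The integral diverges for $j\ge1$, so $a_j=0$ for $j\ge1$. Now (a) applies to $f$ for every $k$, which gives admissibility and, by (D1), the bound on $K$.
\end{proof}

Let $\mathbb P=\mathbb P_K$. By (D2), Lemma~\ref{lem:adm}(b) and \eqref{eq:bg},
\begin{equation}\label{eq:nobg}
\mathbb P\big(X(\mathfrak B)\ge1\big)\le\int_{\mathfrak B}K(z,z)\,\omega\,dV\le\varepsilon .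
\end{equation}

\section{Approximation by rational functions with simple poles}\label{sec:approx}

The kernel $K$ is not explicit. We approximate $A^2(U,\omega)$ by finite-dimensional spaces, for which (D3) gives a density. Let $\chi_n(z)=\prod_{|v|=n}(z-c_v)$ and
\[
V_n=\{P/\chi_n:\deg P\le5^n\}=\operatorname{span}\{1,\ (z-c_v)^{-1}:|v|=n\},
\]
the equality being the partial fraction decomposition. The elements of $V_n$ are bounded on $\Omega_n$, so $V_n$ is a subspace of $L^2(\Omega_n,\omega\,dV)$ of dimension $5^n+1$. Let $K_n$ be its reproducing kernel and $\mathbb P_n$ its determinantal process on $\Omega_n$. For $k\le n$ the elements of $V_n$ are holomorphic on $\Omega_k\cup\{\infty\}$, so Lemma~\ref{lem:adm}(a) gives $K_n(z,z)\le C_k$ on $G_k$.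

The poles $c_v$ lie in $U$, so $V_n$ is not contained in $A^2(U,\omega)$, and the convergence $K_n\to K$ needs both an upper and a lower bound. Simple poles are the right ones to keep. The ratio of the squared norm of $(z-c_v)^{-j}$ on $A_v$, $|v|=n$, to that on the parent annulus is about $(m_n/m_{n-1})(r_n/r_{n-1})^{-2j}=5\tau_{n-1}^{14-10j}$. This is small for $j=1$ and large for $j\ge2$. So the terms with $j\ge2$ are controlled by the norm of $f$ on the annuli of level $n$, which tends to $0$, and the terms with $j=1$ are not.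

\begin{proposition}\label{prop:approx}
$K_n\to K$ locally uniformly on $U\times U$, and $\mathbb P_n|_{W_k}\to\mathbb P|_{W_k}$ in total variation for every $k$.
\end{proposition}

\begin{proof}
\emph{Upper bound on the diagonal.} Fix $z\in U$ and let $f_n\in V_n$ have norm $1$ and $|f_n(z)|^2=K_n(z,z)$. Then $|f_n|^2\le C_k$ on $G_k\supset\Omega_{k-1}$ for $n\ge k$. By Montel's theorem and a diagonal argument, a subsequence realizing $\limsup K_n(z,z)$ has a further subsequence converging locally uniformly on $U$ to a holomorphic $f$. Fatou's lemma gives $\int_{\Omega_k}|f|^2\omega\,dV\le1$ for every $k$, so $\|f\|\le1$ in $A^2(U,\omega)$ and $\limsup K_n(z,z)=|f(z)|^2\le K(z,z)$.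

\emph{Decomposition.} Let $f\in A^2(U,\omega)$ and fix $n$. For $|v|=n$, $f$ is holomorphic near the closed annulus $r_n/2\le|z-c_v|\le2r_n$ by (G1), and at $\infty$ by Lemma~\ref{lem:adm}(b). Let $f_v=\sum_{j\ge1}a_{v,j}(z-c_v)^{-j}$ be the negative part of its Laurent series in that annulus; it is holomorphic off $\overline D(c_v,r_n/2)$ and vanishes at $\infty$, and $f-f_v$ extends holomorphically to $D_v$. Hence $f-\sum_{|v|=n}f_v$ extends holomorphically to the whole sphere, so $f=f(\infty)+\sum_{|v|=n}f_v$ on $\Omega_n$. Put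
\[
h_v=\sum_{j\ge2}a_{v,j}(z-c_v)^{-j},\qquad h_n=\sum_{|v|=n}h_v,\qquad g_n=f-h_n\in V_n,
\]
and let $\|\cdot\|_u$ be the norm of $L^2(\mu_u)$. We claim that $h_n\to0$ in the norm of $L^2(\Omega_n,\omega\,dV)$ and pointwise.

\emph{Size of $h_v$.} The powers of $z-c_v$ are orthogonal in $L^2(\mu_v)$, so $\|h_v\|_v\le\|f\|_v$ and $|a_{v,j}|^2m_n(2r_n)^{-2j}\le\|f\|_v^2$. Summing a geometric series of ratio at most $\frac12$,
\[
|h_v(z)|\le2\,\|f\|_v\,m_n^{-1/2}\Big(\frac{2r_n}{|z-c_v|}\Big)^2\qquad\text{for }|z-c_v|\ge4r_n .
\]
Let $|u|\le n$, $u\ne v$, and let $l<n$ be the level of the last common ancestor of $u$ and $v$. For $z\in A_u$ we have $|z-c_v|\ge s_l\ge4r_n$, and $\mu_u$ has mass $m_{|u|}\le m_l$. Since $m_l/m_n\le\prod_{l\le h<n}\tau_h^{-14}$ and $r_n/s_l=\tau_l^{-1}\prod_{l\le h<n}\tau_h^5$,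
\[
\|h_v\|_u^2\le64\|f\|_v^2\,\frac{m_l}{m_n}\Big(\frac{r_n}{s_l}\Big)^4\le64\|f\|_v^2\,\tau_l^{-4}\prod_{l\le h<n}\tau_h^6\le64\|f\|_v^2\prod_{l\le h<n}\tau_h^2 .
\]
For each $l$ there are at most $\sum_{i\le n-l}5^i\le2\cdot5^{n-l}$ such $u$, and $\prod_{l\le h<n}5\tau_h^2\le5\theta^{2n}(5\theta^2)^{n-1-l}$, whose sum over $l<n$ is at most $10\,\theta^{2n}$. So $\sum_{u\ne v}\|h_v\|_u^2\le1280\,\theta^{2n}\|f\|_v^2\le(36\,\theta^n\|f\|_v)^2$.

\emph{Size of $h_n$.} Split $h_n=\sum_vh_v1_{A_v}+\sum_vh_v1_{A_v^c}$. The first terms have disjoint supports; for the second use the triangle and Cauchy--Schwarz inequalities: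
\[
\|h_n\|_{L^2(\mu_{\le n})}\le\Big(\sum_{|v|=n}\|f\|_v^2\Big)^{1/2}\big(1+36\cdot5^{n/2}\theta^n\big)\longrightarrow0,
\]
because $\sum_n\sum_{|v|=n}\|f\|_v^2\le\|f\|^2<\infty$. For $k\le n$, $h_n$ is holomorphic on $\Omega_k\cup\{\infty\}$, so $|h_n|^2\le C_k\|h_n\|^2_{L^2(\mu_{\le n})}$ on $G_k$. This gives $h_n\to0$ pointwise. Also $\mathfrak B\cap\Omega_n\subset G_n$, because $\Omega_n\setminus G_n\subset\bigcup_{|v|=n}A_v$, so \eqref{eq:bg} yields $\int_{\mathfrak B\cap\Omega_n}|h_n|^2\omega\,dV\le\varepsilon\|h_n\|^2_{L^2(\mu_{\le n})}$. The claim follows.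

\emph{Lower bound on the diagonal.} By the claim, $\limsup\|g_n\|_{L^2(\Omega_n,\omega\,dV)}\le\|f\|$ and $g_n(z)\to f(z)$. Take $f=K(\cdot,z)$, so that $f(z)=\|f\|^2=K(z,z)$, which is positive since the constants lie in $A^2(U,\omega)$. Then $K_n(z,z)\ge|g_n(z)|^2/\|g_n\|^2$ gives $\liminf K_n(z,z)\ge K(z,z)$.

\emph{Off the diagonal.} The functions $(z,w)\mapsto K_n(z,\bar w)$ are holomorphic on $\Omega_n\times\{w:\bar w\in\Omega_n\}$ and locally uniformly bounded by (D1). Let $L$ be a locally uniform limit of a subsequence and $\Phi(z,w)=L(z,w)-K(z,\bar w)$. Then $\Phi(z,\bar z)=0$ on $U$, and applying $\partial_z^a\partial_{\bar z}^b$ shows that all partial derivatives of $\Phi$ vanish at $(z,\bar z)$. So $\Phi\equiv0$ by connectedness, and Montel's theorem gives $K_n\to K$ locally uniformly.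

\emph{Total variation.} Since $W_k\subset\Omega_k\subset G_{k+1}$, the correlation functions of $\mathbb P$ and of $\mathbb P_n$, $n\ge k+1$, of order $i$ are bounded by $C_{k+1}^{\,i}$ on $W_k^{\,i}$, and those of $\mathbb P_n$ converge pointwise. Apply Lemma~\ref{lem:window} with $\mu=\omega\,dV$.
\end{proof}

As in \eqref{eq:nobg}, using $\mathfrak B\cap\Omega_n\subset G_n$ and $K_n(z,z)\le C_k$ on $G_k$ for $k\le n$, we get $\mathbb P_n(X(\mathfrak B)\ge1)\le\varepsilon$. Let $\mathbb P_n^0$ be $\mathbb P_n$ conditioned on $X(\mathfrak B)=0$, so that $\mathrm{TV}(\mathbb P_n,\mathbb P_n^0)\le\varepsilon$. Since $\Omega_n\setminus\mathfrak B=W_n$, (D3) with the basis $z^j/\chi_n$, $0\le j\le5^n$, shows that $\mathbb P_n^0$ is the law of $5^n+1$ points in $W_n$ whose density with respect to the product of copies of $\mu_{\le n}$ is proportional to $e^{2\mathcal H}$, where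
\begin{equation}\label{eq:energy}
\mathcal H=\sum_{a<b}\log|z_a-z_b|-\sum_a\sum_{|w|=n}\log|z_a-c_w| .
\end{equation}

\section{Comparison with the tree model}\label{sec:ideal}

\subsection*{The model}
For $k\ge0$ and $|v|=l$ let $\lambda_{v,k}$ be the law of $k$ points in $A_v$ with density proportional to $\prod_{a<b}|z_a-z_b|^2$ with respect to area. By Andr\'eief's formula and the orthogonality of the powers of $z-c_v$,
\[
\frac1{k!}\int\prod_{a<b}|z_a-z_b|^2d\mu_v^{\otimes k}=m_l^k\,Z_{l,k},\qquad Z_{l,k}=\prod_{j<k}\frac1{m_l}\int|z-c_v|^{2j}d\mu_v .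
\]
The $j$-th factor lies between $r_l^{2j}$ and $r_l^{2j}e^{2j\tau_l}$, so
\begin{equation}\label{eq:Z}
0\le\log Z_{l,k}-k(k-1)\log r_l\le\tau_lk^2 .
\end{equation}

\emph{The process $I$.} Let $(S_v)_{v\in\mathsf T}$ be independent with the law $\beta$ of \eqref{eq:beta}. Put $N_\varnothing=1$, $N_{vi}=0$ if $i\in S_v$, $N_{vi}=-1$ if $i\notin S_v$, and
\begin{equation}\label{eq:count}
n_v=N_v-\sum_iN_{vi}=N_v+5-|S_v|\ \ge1 .
\end{equation}
Given $(S_v)$, place independently in each $A_v$ a configuration with law $\lambda_{v,n_v}$. A compact subset of $U$ meets finitely many annuli, so this is a point process on $U$. We write $I$ for its law and also for the joint law of $(S_v)$ and the configuration.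

\emph{The truncation $I_n$, $n\ge1$.} Use only the $S_v$ with $|v|<n$. Fill $A_v$ as before for $|v|<n$, and for $|v|=n$ with $n_v=N_v+1\in\{0,1\}$ points, the $1$ accounting for the pole at $c_v$. Then $I_n|_{W_k}=I|_{W_k}$ for $k<n$.

\begin{proposition}\label{prop:compare}
There is a function $\kappa$ with $\kappa(\theta)\to0$ as $\theta\to0$ such that $\mathrm{TV}(\mathbb P_n^0,I_n)\le\kappa(\theta)$ for all $n\ge1$.
\end{proposition}

There are two difficulties. The number of interacting pairs is of order $25^n$, while the error in $\mathcal H$ must be small uniformly in $n$; this works because a subtree, seen from outside, is a point charge plus very short dipoles. And configurations with large fluxes must be excluded; for this we bound the error by a quadratic form in the fluxes with coefficients $O(\tau_l)$, which is beaten by the decay $\tau_l^{4N^2}$ of the main term.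

\subsection*{Fluxes}
Fix $n\ge1$ and a configuration of $5^n+1$ points in $W_n$, with $n_v$ points in $A_v$. All vertices below have level at most $n$. For $|v|=l$ put
\[
N_v=\sum_{u\ge v}n_u-5^{n-l},\qquad q_v=\begin{cases}\sum_iN_{vi},&l<n,\\-1,&l=n.\end{cases}
\]
Thus $N_v$ is the charge in $D_v$ and $q_v$ the charge enclosed by $A_v$; $N_\varnothing=1$, and $n_v=N_v-q_v$ for all $v$. The arrays $(n_v)$ and $(N_v)_{v\ne\varnothing}$ determine each other. Let $x_v=1+|N_v|$, and let $J_v=x_v+\sum_ix_{vi}$ for $l<n$ and $J_v=x_v$ for $l=n$. Then $J_v\ge1$, $n_v\le J_v$, and $\sum_i|N_{vi}|\le J_v$ for $l<n$.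

\begin{lemma}[multipole expansion]\label{lem:multi}
There is a constant $c$, independent of the configuration, with
\[
\mathcal H=c+\sum_v\sum_{\{z,z'\}\subset A_v}\log|z-z'|+\sum_vn_vq_v\log r_{|v|}+\sum_{|v|<n}\sum_{i<j}N_{vi}N_{vj}\log\big(s_{|v|}|p_i-p_j|\big)+\mathcal E,
\]
where $z,z'$ run over points of the configuration and $|\mathcal E|\le4\sum_v\tau_{|v|}J_v^2$.
\end{lemma}

\begin{proof}
\emph{Charges and dipoles.} Let $\sigma_u$ be the signed measure with mass $+1$ at each point of the configuration in $\bigcup_{u'\ge u}A_{u'}$ and mass $-1$ at each pole $c_w$, $w\ge u$, $|w|=n$. We claim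
\[
\sigma_u=N_u\delta_{c_u}+\sum_{u'\ge u}\Big[\sum_{z\in A_{u'}}(\delta_z-\delta_{c_{u'}})+1_{|u'|<n}\sum_iN_{u'i}(\delta_{c_{u'i}}-\delta_{c_{u'}})\Big].
\]
For $|u|=n$ this is $\sum_{z\in A_u}\delta_z-\delta_{c_u}$ rewritten with $N_u=n_u-1$. For $|u|<n$ use $\sigma_u=\sum_{z\in A_u}\delta_z+\sum_i\sigma_{ui}$, the claim for the children, and $n_u+q_u=N_u$. Call $\pm(\delta_a-\delta_b)$ a dipole of length $|a-b|$. Then $\sigma_u$ is a charge $N_u$ at $c_u$ plus dipoles with endpoints in $D_u$, of total length at most
\[
L_u:=2\sum_{u'\ge u}r_{|u'|}J_{u'},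
\]
since the bracket at $u'$, $|u'|=k$, has total length at most $(1+\tau_k)r_kJ_{u'}+\tau_kr_kJ_{u'}$.

\emph{Sorting the pairs.} Each term of \eqref{eq:energy} involves two vertices of the tree; group the terms by their last common ancestor $v$, $|v|=l$. The terms at $v$ are: (i) pairs of points in $A_v$; (ii) if $l<n$, $\sum_{z\in A_v}\sum_i\int\log|z-w|\,d\sigma_{vi}(w)$; (iii) if $l<n$, $\sum_{i<j}\iint\log|z-w|\,d\sigma_{vi}(z)\,d\sigma_{vj}(w)$, up to pole--pole terms, which do not depend on the configuration and go into $c$; (iv) if $l=n$, $-\sum_{z\in A_v}\log|z-c_v|$. The terms (i) are kept.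

(ii) For $z\in A_v$, $|z-c_{vi}|/r_l\in[1-\tau_l,1+2\tau_l]$, so $|\log|z-c_{vi}|-\log r_l|\le2\tau_l$. By (G3), $w\mapsto\log|z-w|$ is $(2/r_l)$-Lipschitz on the convex set $D_{vi}$. With $M_v=\sum_iL_{vi}/s_l$ and $s_l/r_l=\tau_l$, the terms (ii) equal $n_vq_v\log r_l$ up to an error $n_v(2\tau_l\sum_i|N_{vi}|+2\tau_lM_v)\le2\tau_lJ_v^2+2\tau_lJ_vM_v$.

(iii) For $z\in D_{vi}$, $w\in D_{vj}$, the difference $z-w$ ranges over a disc at distance at least $s_l$ from $0$, by (G2). So $\log(z-w)$ has a holomorphic branch, with first derivatives bounded by $s_l^{-1}$ and $|\partial_z\partial_w\log(z-w)|=|z-w|^{-2}\le s_l^{-2}$. Integrating along segments, a unit charge and a dipole interact by at most $(\text{length})/s_l$, and two dipoles by at most $(\text{product of lengths})/s_l^2$. The charge--charge term is $N_{vi}N_{vj}\log(s_l|p_i-p_j|)$, and the total error is at most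
\[
\sum_{i\ne j}\frac{|N_{vi}|L_{vj}}{s_l}+\sum_{i<j}\frac{L_{vi}L_{vj}}{s_l^2}\le J_vM_v+\tfrac12M_v^2 .
\]

(iv) These terms equal $-n_v\log r_n=n_vq_v\log r_n$ up to $\tau_nn_v\le\tau_nJ_v^2$.

\emph{Summing the errors.} For $l<n$, the inequality $(1+2\tau_l)J_vM_v\le\tau_lJ_v^2+\frac{(1+2\tau_l)^2}{4\tau_l}M_v^2$ bounds the error at $v$ by $3\tau_lJ_v^2+2\tau_l^{-1}M_v^2$. Now $M_v=2\sum_{u>v}(r_{|u|}/s_l)J_u$, where $r_k/s_l=\tau_l^4\prod_{l<h<k}\tau_h^5$ for $k>l$, so that $\sum_{u>v}r_{|u|}/s_l\le5\tau_l^4\sum_{i\ge0}(5\theta^5)^i\le10\tau_l^4$. By Cauchy--Schwarz, $2\tau_l^{-1}M_v^2\le80\tau_l^3\sum_{u>v}(r_{|u|}/s_l)J_u^2$. Sum over $v$. A vertex $u$ of level $k\ge1$ has one ancestor at each level $l<k$, so the coefficient of $J_u^2$ is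
\[
80\sum_{l<k}\tau_l^7\prod_{l<h<k}\tau_h^5\le80\tau_{k-1}^5\Big(\tau_{k-1}^2+\sum_{l<k-1}\tau_l^7\Big)\le80\,\theta^{5k}\le\theta^{k+1}=\tau_k .
\]
Altogether $J_v^2$ has coefficient at most $3\tau_{|v|}+\tau_{|v|}$.
\end{proof}

\subsection*{Factorization over the tree}
For $N=(N_1,\dots,N_5)\in\mathbb Z^5$ put $q=\sum_iN_i$ and
\[
F_l(N)=\tfrac12\,\tau_l^{(q+2)(q+3)}\;\tau_l^{4\sum_iN_i(N_i+1)}\;5^q\,\Delta(N),\qquad\Delta(N)=\prod_{i<j}|p_i-p_j|^{2N_iN_j}.
\]
For integers, $(q+2)(q+3)$ vanishes for $q\in\{-2,-3\}$ and is at least $2$ otherwise, and $N_i(N_i+1)$ vanishes for $N_i\in\{-1,0\}$ and is at least $2$ otherwise. So the power of $\tau_l$ is absent exactly on $\mathcal L=\{N\in\{-1,0\}^5:q\in\{-2,-3\}\}$. For $N\in\mathcal L$ and $S=\{i:N_i=0\}$ we have $\Delta(N)=w(S)$ and $q=|S|-5$, hence $F_l(N)=\beta(S)$.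

\begin{lemma}\label{lem:factor}
$\mathbb P_n^0$ is the normalization of a finite measure $\Lambda$ which, on the configurations with given fluxes $(N_v)$, has the form
\[
\Lambda=\prod_{|v|<n}F_{|v|}(N_{v1},\dots,N_{v5})\cdot e^{\vartheta}\prod_v\lambda_{v,n_v},\qquad|\vartheta|\le216\,\theta+\sum_{v\ne\varnothing}108\,\theta^{|v|}x_v^2 .
\]
\end{lemma}

\begin{proof}
On unordered configurations with counts $(n_v)$, $\mathbb P_n^0$ is proportional to $e^{2\mathcal H}\prod_v\mu_v^{\otimes n_v}/n_v!$, the factorials coming from the number of ways to assign labeled points to annuli. For $|v|=l$ we have $\frac1{n_v!}\prod_{a<b}|z_a-z_b|^2\mu_v^{\otimes n_v}=m_l^{n_v}Z_{l,n_v}\lambda_{v,n_v}$. By Lemma~\ref{lem:multi} and \eqref{eq:Z}, $\mathbb P_n^0$ is proportional to $\Gamma e^\vartheta\prod_v\lambda_{v,n_v}$ with $|\vartheta|\le(8+1)\sum_v\tau_{|v|}J_v^2$ and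
\[
\Gamma=\prod_vm_{|v|}^{n_v}\,r_{|v|}^{\,n_v(n_v-1)+2n_vq_v}\prod_{|v|<n}\prod_{i<j}\big(s_{|v|}|p_i-p_j|\big)^{2N_{vi}N_{vj}} .
\]
The key point is that $N_v$ and $q_v$ separate: since $n_v=N_v-q_v$,
\[
n_v(n_v-1)+2n_vq_v=(N_v-q_v)(N_v+q_v-1)=N_v(N_v-1)-q_v(q_v-1).
\]
This is why the choice made at $v$ does not depend on the flux demanded by the parent. Also $2\sum_{i<j}N_{vi}N_{vj}=q_v^2-\sum_iN_{vi}^2=q_v(q_v-1)-\sum_iN_{vi}(N_{vi}-1)$. Assign the factors involving $q_v$ to $v$, and the factors $m_{|u|}^{N_u}r_{|u|}^{N_u(N_u-1)}$, $u\ne\varnothing$, to the parent of $u$. What is left over depends only on $N_\varnothing=1$ and on $q_v=-1$ for $|v|=n$, so it is constant. Hence $\Gamma$ is a constant times the product over $|v|=l<n$ of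
\[
\Big(\frac{s_l}{r_l}\Big)^{q_v(q_v-1)}\Big(\frac{r_{l+1}}{s_l}\Big)^{\sum_iN_{vi}(N_{vi}-1)}\Big(\frac{m_{l+1}}{m_l}\Big)^{q_v}\Delta(N_{v1},\dots,N_{v5}).
\]
The three ratios are $\tau_l$, $\tau_l^4$ and $5\tau_l^{14}$. Dropping the index $v$, the exponent of $\tau_l$ is
\[
q^2-q+4\sum_iN_i^2-4q+14q=q^2+5q+4\sum_iN_i(N_i+1)=(q+2)(q+3)-6+4\sum_iN_i(N_i+1),
\]
so each factor is $2\tau_l^{-6}F_l$. Finally, $J_v^2\le6(x_v^2+\sum_ix_{vi}^2)$. In $9\sum_v\tau_{|v|}J_v^2$ the term $x_\varnothing^2=4$ thus has coefficient at most $54\,\theta$, and $x_v^2$, $|v|=k\ge1$, at most $54(\tau_k+\tau_{k-1})\le108\,\theta^k$.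
\end{proof}

\begin{lemma}\label{lem:block}
There is an absolute constant $C_*$ such that for all $l\ge0$
\[
\Sigma_l:=\sum_{N\in\mathbb Z^5}F_l(N)\,\exp\Big(108\,\tau_l\sum_i(1+|N_i|)^2\Big)\le1+C_*\tau_l .
\]
\end{lemma}

\begin{proof}
On $\mathcal L$, $F_l$ is a probability and $\sum_i(1+|N_i|)^2\le20$, so these terms sum to at most $e^{2160\tau_l}\le1+4320\,\tau_l$. For general $N$ let $|N|^2=\sum_iN_i^2$. Since $|p_i-p_j|^2\in[\frac14,4]$ and $\sum_{i<j}|N_iN_j|\le\sum_{i<j}\frac12(N_i^2+N_j^2)=2|N|^2$, we have $\Delta(N)\le16^{|N|^2}$. Also $5^q\le5^{|N|^2}$, and the exponential is at most $e^{10+2|N|^2}$ because $108\tau_l\le1$. Put $a=80e^2$. From $(N_i+1)^2\ge0$ we get $N_i^2\le1+2N_i(N_i+1)$, so the summand is at most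
\[
C_1\,\tau_l^{(q+2)(q+3)}\prod_iy^{N_i(N_i+1)},\qquad C_1=e^{10}a^5,\quad y=a^2\tau_l^4\le\tfrac12 .
\]
The terms with $N\in\{-1,0\}^5\setminus\mathcal L$ sum to at most $32C_1\tau_l^2$. For the remaining terms some $N_i$ lies outside $\{-1,0\}$. Since $\sum_{k\notin\{-1,0\}}y^{k(k+1)}=2(y^2+y^6+\cdots)\le4y^2\le1$, we have $\sum_{k\in\mathbb Z}y^{k(k+1)}\le3$, and these terms sum to at most $5C_1\cdot4y^2\cdot3^4=1620\,C_1a^4\tau_l^8$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:compare}]
Let $\mathcal R$ be the event that $(N_{v1},\dots,N_{v5})\in\mathcal L$ for all $|v|<n$. Every such array of fluxes gives counts $n_v\ge0$, and since $F_l=\beta$ on $\mathcal L$, the measure $I_n$ is exactly $1_{\mathcal R}\prod F_{|v|}\prod\lambda_{v,n_v}$. On $\mathcal R$ we have $x_v\le2$, so $|\vartheta|\le216\,\theta+432\sum_{k\ge1}(5\theta)^k\le5000\,\theta$ and $\|1_{\mathcal R}\Lambda-I_n\|\le e^{5000\theta}-1$.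

For the complement, bound $e^\vartheta$ by Lemma~\ref{lem:factor} and sum over all integer arrays $(N_v)_{v\ne\varnothing}$, dropping the constraints $n_v\ge0$. Each $N_u$ belongs to exactly one block, that of its parent $v$, and $108\,\theta^{|u|}=108\,\tau_{|v|}$. So the full sum factorizes as $\prod_{l<n}\Sigma_l^{5^l}$, and the arrays in $\mathcal R$ contribute at least $1$ to it. By Lemma~\ref{lem:block} and $\sum_l5^l\theta^{l+1}\le2\theta$,
\[
\Lambda(\mathcal R^c)\le e^{216\theta}\Big(\prod_{l<n}\Sigma_l^{5^l}-1\Big)\le e^{216\theta}\big(e^{2C_*\theta}-1\big).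
\]
Let $\kappa(\theta)=e^{5000\theta}-1+e^{216\theta}(e^{2C_*\theta}-1)$. Then $\|\Lambda-I_n\|\le\kappa$, so the total mass $|\Lambda|$ satisfies $\big||\Lambda|-1\big|\le\kappa$, and $\|\Lambda/|\Lambda|-I_n\|\le\big|1-|\Lambda|\big|+\|\Lambda-I_n\|\le2\kappa$.
\end{proof}

From now on $\theta\le10^{-4}$ is fixed with $\kappa(\theta)\le10^{-3}$. Let $W_\infty=\bigcup_vA_v=U\setminus\mathfrak B$.

\begin{corollary}\label{cor:close}
$\mathrm{TV}(\mathbb P|_{W_\infty},I)\le2\cdot10^{-3}$, and $\dim A^2(U,\omega)=\infty$.
\end{corollary}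

\begin{proof}
For $n>k$, since $\mathrm{TV}(\mathbb P_n,\mathbb P_n^0)\le\varepsilon$ and $I_n|_{W_k}=I|_{W_k}$, Proposition~\ref{prop:compare} gives $\mathrm{TV}(\mathbb P|_{W_k},I|_{W_k})\le\mathrm{TV}(\mathbb P|_{W_k},\mathbb P_n|_{W_k})+\varepsilon+\kappa$. Let $n\to\infty$ and use Proposition~\ref{prop:approx}: the left side is at most $2\cdot10^{-3}$ for every $k$. A relatively compact set $A\subset U$ lies in some $\Omega_k$, and then $A\cap W_\infty=A\cap W_k$. So the algebra $\bigcup_k\sigma(X|_{W_k})$ generates $\sigma(X|_{W_\infty})$. The events on which $\mathbb P$ and $I$ differ by at most $2\cdot10^{-3}$ form a monotone class containing this algebra, hence all of $\sigma(X|_{W_\infty})$. Under $I$ every annulus is occupied, by \eqref{eq:count}. So $X(U)=\infty$ with positive $\mathbb P$-probability, and (D2) gives $\dim A^2(U,\omega)=\mathbb E\,X(U)=\infty$.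
\end{proof}

\section{Rerouting a unit of flux}\label{sec:reroute}

Let $B=A_\varnothing$ and $Y=X|_{W_\infty\setminus B}$. That reroutable paths exist is not enough: the move changes one configuration of positive probability type into another only if the path is chosen so diffusely that the modified law is still absolutely continuous with respect to $I$. We therefore plant a uniformly random path in two ways and bound the second moments of the densities.

\begin{proposition}\label{prop:nonrigid}
For every measurable $\Psi$, $I\big(X(B)\ne\Psi(Y)\big)\ge\frac1{40}$.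
\end{proposition}

\begin{proof}
\emph{Two planted laws.} Let $(i_k,T_k)_{k\ge0}$ be independent and uniform on the $30$ pairs $(i,T)$ with $i\in\{1,\dots,5\}$, $T\subset\{1,\dots,5\}\setminus\{i\}$, $|T|=2$. Let $v_k=(i_0,\dots,i_{k-1})$, $v_0=\varnothing$, and put $\Sigma_k^+=T_k\cup\{i_k\}$, $\Sigma_k^-=T_k$. Under $Q^\pm$, let $S_{v_k}=\Sigma_k^\pm$ for all $k\ge0$, and let the other $S_v$ be independent with law $\beta$, independent of the pairs. Given $(S_v)$, the configuration is generated as under $I$.

\emph{$Y$ has the same law under $Q^+$ and $Q^-$.} Couple the two laws with the same pairs and the same $S_v$ off the path, and compute $n_v$ by \eqref{eq:count}. For $v=v_k$, $k\ge1$, we get $n_v=0+5-3=2$ under $Q^+$ and $n_v=-1+5-2=2$ under $Q^-$. For $v$ off the path, $S_v$ is the same, and so is $N_v$: the set at the parent of $v$ is either the same or differs only in the direction of the path. So $(n_v)_{v\ne\varnothing}$ has the same law, and the conditional law of $Y$ depends only on these counts. On the other hand $X(B)=6-|S_\varnothing|$ equals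 $3$ under $Q^+$ and $4$ under $Q^-$.

\emph{Second moments.} Let $\mathcal F_n=\sigma(S_v:|v|<n)$. The density of $Q^\pm$ with respect to $I$ on $\mathcal F_n$ is
\[
R_n^\pm=\mathbb E'\prod_{k<n}\frac{1\{S_{v_k}=\Sigma_k^\pm\}}{\beta(\Sigma_k^\pm)},
\]
where $\mathbb E'$ averages over the pairs. Write $(R_n^\pm)^2$ as an average over two independent sequences of pairs, the second marked by primes, and integrate over $(S_v)$ first. At a level $k$ with $v_k=v_k'$ the factor is $1\{\Sigma_k^\pm=\Sigma_k'^\pm\}/\beta(\Sigma_k^\pm)$. At a level with $v_k\ne v_k'$ the two vertices are independent and the factor is $1$. The paths share $v_k$ up to and including the first level with $i_k\ne i_k'$. Hence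
\[
\mathbb E_I\big[(R_n^\pm)^2\big]=\sum_{k<n}a^kb+a^n,
\]
where $a$ (respectively $b$) is the sum of $\frac1{900}\beta(S)^{-1}$ over ordered couples of pairs $(i,T),(i',T')$ that give the same set $S$ and have $i=i'$ (respectively $i\ne i'$). A set $S$ with $|S|=3$ is $T\cup\{i\}$ for three pairs, one for each $i\in S$; a set $S$ with $|S|=2$ is $T$ for three pairs, one for each $i\notin S$. So each $S$ of the relevant size comes from $3$ couples with $i=i'$ and $6$ couples with $i\ne i'$, and $b=2a$. By \eqref{eq:beta} and \eqref{eq:inv},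
\[
a=\frac3{900}\cdot50\cdot5=\frac56\ \text{ for }Q^+,\qquad a=\frac3{900}\cdot250\cdot1=\frac56\ \text{ for }Q^- .
\]
The inequality $a<1$ is the heart of the matter. It gives $\mathbb E_I[(R_n^\pm)^2]=10(1-a^n)+a^n\le10$. The martingales $R_n^\pm$ are bounded in $L^2(I)$, so they converge in $L^2(I)$ to $R^\pm$ with $\mathbb E_I[(R^\pm)^2]\le10$. The measures $Q^\pm$ and $R^\pm I$ agree on $\bigcup_n\mathcal F_n$, hence on $\sigma(S_v:v\in\mathsf T)$, and also as joint laws of $(S_v)$ and the configuration, because the conditional law of the latter is the same.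

\emph{Conclusion.} Let $\mathcal A=\{X(B)\ne\Psi(Y)\}$. Then
\[
Q^+(\mathcal A)+Q^-(\mathcal A)=Q^+(\Psi(Y)\ne3)+Q^+(\Psi(Y)\ne4)\ge1 .
\]
So one of the two terms is at least $\frac12$, and by Cauchy--Schwarz $\frac12\le\mathbb E_I[R^\pm1_{\mathcal A}]\le\sqrt{10\,I(\mathcal A)}$ for the corresponding sign.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $U$ and $\omega$ are Lemmas~\ref{lem:remov} and~\ref{lem:adm} and Corollary~\ref{cor:close}. The closure of $B=A_\varnothing$ is $\{1\le|z|\le1+\theta\}$, a compact subset of $U$ since $E\subset D(0,\frac12)$. Let $\Psi$ be measurable. When $X(\mathfrak B)=0$ we have $X|_{U\setminus B}=Y$. The event $\{X(B)\ne\Psi(Y)\}$ depends only on $X|_{W_\infty}$. By \eqref{eq:nobg}, Corollary~\ref{cor:close} and Proposition~\ref{prop:nonrigid},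
\[
\mathbb P\big(X(B)\ne\Psi(X|_{U\setminus B})\big)\ge\mathbb P\big(X(B)\ne\Psi(Y)\big)-10^{-3}\ge\frac1{40}-3\cdot10^{-3}>\frac1{60}.\qedhere
\]
\end{proof}

\section{A rigid weight, and higher dimensions}\label{sec:alld}

\subsection*{A rigid process on the same planar domain}
Let $U$ be the domain of Section~\ref{sec:domain} and $\omega_0=e^{-|z|^2}$. We want a weight on $U$ whose Bergman space is the Fock space $A^2(\mathbb C,\omega_0)$. With $\omega_0$ alone, the mean value inequality bounds the sum in Lemma~\ref{lem:remov} only by a multiple of $5^n/\tau_n$. So we make the weight heavy on the annuli, while keeping it integrable: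
\[
g=1+\sum_{n\ge0}\tau_n^{-4}\sum_{|v|=n}1_{A_v},\qquad\omega'=g\,\omega_0 .
\]
The function $g-1$ vanishes outside $D(0,2)$. Since $|A_v|\le3\pi\tau_nr_n^2$ and $r_n\le\theta^{5n}$, we have $\int(g-1)\,dV\le\sum_n3\pi\,5^n\theta^{-3(n+1)}\theta^{10n}<\infty$.

\begin{proposition}\label{prop:rigid}
The weight $\omega'$ is admissible on $U$, $\dim A^2(U,\omega')=\infty$, and $\mathbb P'=\mathbb P_{K_{U,\omega'}}$ is number rigid.
\end{proposition}

\begin{proof}
\emph{The space.} The weight $\omega'\ge\omega_0$ is bounded below on bounded sets, so it is admissible by the mean value inequality. Let $f\in A^2(U,\omega')$. On $A_v$, $|v|=n$, we have $\omega'\ge e^{-4}\tau_n^{-4}$, so the first inequality in \eqref{eq:mvi} gives $|f|^2\le\frac{4e^4}\pi\tau_n^2r_n^{-2}\|f\|^2$ on $\gamma_v$. Thus $r_n\sum_{|v|=n}\max_{\gamma_v}|f|\le2e^2\,5^n\tau_n\|f\|\to0$, and $f$ is entire by Lemma~\ref{lem:remov}. Conversely, for entire $f$,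
\[
\int|f|^2(g-1)\,\omega_0\,dV\le\sup_{D(0,2)}|f|^2\int(g-1)\,dV\le C\int|f|^2\omega_0\,dV .
\]
As $E$ is a null set, $A^2(U,\omega')$ is the Fock space with an equivalent, larger norm. It is infinite-dimensional, and polynomials are dense in it, since Taylor sums converge in the Fock norm by orthogonality of the monomials.

\emph{Absolute continuity.} Let $\mathbb G$ be the Ginibre law. It has no points on the null set $E$ almost surely, by (D2), and we regard it as a process on $U$. Let $P_M^0$ and $P_M^g$ be the determinantal processes of the polynomials of degree $<M$ in $L^2(\omega_0\,dV)$ and $L^2(\omega'dV)$. By (D3) their densities are proportional to $\prod_{a<b}|z_a-z_b|^2$ times the product of the weights. Fix $R\ge2$, let $W=D(0,R)\setminus E$, and let $\Pi(X)=\prod_{z\in X|_W}g(z)$, which does not depend on $R$. For bounded measurable $\Phi=\Phi(X|_W)$,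
\begin{equation}\label{eq:tilt}
\mathbb E_{P_M^g}\Phi=\mathbb E_{P_M^0}[\Phi\,\Pi]\big/\mathbb E_{P_M^0}[\Pi].
\end{equation}
For either norm let $k_M$ and $k$ be the kernels of the polynomials of degree $<M$ and of the full space. By (D1) and density, $k_M(z,z)\uparrow k(z,z)$. Since $k-k_M$ is the kernel of the orthogonal complement, (D1) also gives $k_M(z,w)\to k(z,w)$. All diagonals are bounded by the Fock diagonal $e^{|z|^2}/\pi\le e^{R^2}/\pi$ on $W$, because $g\ge1$. Lemma~\ref{lem:window} with $\mu=\omega'dV$, which is finite on $W$, shows that the left side of \eqref{eq:tilt} tends to $\mathbb E_{\mathbb P'}\Phi$. The same lemma with $\mu=\omega_0\,dV$ and the integrable function $g$ shows that the right side tends to $\mathbb E_{\mathbb G}[\Phi\,\Pi]/\mathbb E_{\mathbb G}[\Pi]$, where $1\le\mathbb E_{\mathbb G}[\Pi]<\infty$ by the bound on $j_k$ in its proof. The events depending on some bounded window form an algebra generating the $\sigma$-algebra, so $\mathbb P'$ has density $\Pi/\mathbb E_{\mathbb G}[\Pi]$ with respect to $\mathbb G$.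

\emph{Rigidity.} Let $B\subset U$ be relatively compact and Borel, hence bounded. By the theorem of Ghosh and Peres, $X(B)$ is $\mathbb G$-almost surely a measurable function of the configuration in $\mathbb C\setminus B$, which is $X|_{U\setminus B}$ because there are no points on $E$. The same identity holds $\mathbb P'$-almost surely.
\end{proof}

\subsection*{Adding variables as independent marks}
Theorem~\ref{thm:main} and Proposition~\ref{prop:rigid} prove Theorem~\ref{thm:alld} for $d=1$ with $U_1=U$. For $d\ge2$ we multiply $U$ by a factor whose Bergman space contains only constants, so that the new coordinates become independent marks.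

\begin{proof}[Proof of Theorem~\ref{thm:alld} for $d\ge2$]
Let $U_d=U\times\mathbb C^{d-1}$, with coordinates $(z,\zeta)$, and $\nu(\zeta)=\pi^{-(d-1)}\prod_i(1+|\zeta_i|^2)^{-2}$. This is a probability density, since $\int_{\mathbb C}(1+|\zeta|^2)^{-2}dV=\pi\int_0^\infty(1+t)^{-2}dt=\pi$. If $f\in H^\infty(U_d)$, then $f(z,\cdot)$ is constant by Liouville's theorem and $f(\cdot,0)\in H^\infty(U)$ is constant, so $f$ is constant.

\emph{The space and the process.} If $\phi=\sum_\alpha a_\alpha\zeta^\alpha$ is entire on $\mathbb C^{d-1}$, orthogonality of monomials on polydiscs and monotone convergence give $\int|\phi|^2\nu\,dV=\sum_\alpha|a_\alpha|^2\int|\zeta^\alpha|^2\nu\,dV$. The last integrals are infinite for $\alpha\ne0$, so $A^2(\mathbb C^{d-1},\nu)$ consists of constants. Let $\varpi\in\{\omega,\omega'\}$ and let $f$ be holomorphic on $U_d$ with $\int|f|^2\varpi(z)\nu(\zeta)\,dV<\infty$. By Fubini's theorem $f(z,\cdot)$ is constant for almost every $z$, so $\partial_{\zeta_i}f$ vanishes on a dense set, hence everywhere, and $f(z,\zeta)=h(z)$ with $h\in A^2(U,\varpi)$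 of the same norm. Therefore $\varpi\otimes\nu$ is admissible, its Bergman space is infinite-dimensional, and its kernel is $K_{U,\varpi}(z,z')$. Let $X$ have law $\mathbb P_{K_{U,\varpi}}$, and let $\widetilde X$ be obtained by attaching to the points of $X$ independent marks $\zeta$ with density $\nu$, independent of $X$. Integrating out the marks in \eqref{eq:corr} shows that $\widetilde X$ has correlation functions $\det[K_{U,\varpi}(z_i,z_j)]$ with respect to $\varpi\otimes\nu\,dV$. By uniqueness, $\widetilde X$ is the determinantal process of $A^2(U_d,\varpi\otimes\nu)$.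

\emph{The case $\varpi=\omega'$ is rigid.} Let $B'\subset U_d$ be relatively compact and Borel, and let $B_1\subset U$ be a relatively compact open set containing its projection. Then $\widetilde X(B')=X(B_1)-\widetilde X\big((B_1\times\mathbb C^{d-1})\setminus B'\big)$, both terms being finite. By Proposition~\ref{prop:rigid}, $X(B_1)$ is almost surely a function of $X|_{U\setminus B_1}$, which is the projection of the part of $\widetilde X$ in $(U\setminus B_1)\times\mathbb C^{d-1}$. So both terms are functions of $\widetilde X|_{U_d\setminus B'}$.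

\emph{The case $\varpi=\omega$ is not rigid.} The set $B\times\mathbb C^{d-1}$, $B=A_\varnothing$, is not relatively compact, so we truncate it. The expected number of points in $B\times\{|\zeta|\ge R\}$ is $\mathbb E[X(B)]\int_{|\zeta|\ge R}\nu\,dV$, where $\mathbb E[X(B)]\le C_1m_0<\infty$ by Lemma~\ref{lem:adm}(b). Choose $R$ so that this is less than $\frac1{120}$, and let $B'=B\times\{|\zeta|<R\}$. Suppose that $\widetilde X(B')=\Psi(\widetilde X|_{U_d\setminus B'})$ almost surely. With probability at least $1-\frac1{120}$ there is no point in $B\times\{|\zeta|\ge R\}$, and then $X(B)=\widetilde X(B')=\Psi(\widetilde Y)$, where $\widetilde Y$ is the part of $\widetilde X$ over $U\setminus B$. Enumerate the points of $X|_{U\setminus B}$ by a measurable rule that depends only on $X|_{U\setminus B}$. We may realize $\widetilde Y$ by giving the $k$-th point the mark $\xi_k$, where $\xi=(\xi_k)$ is an independent sequence with density $\nu$, independent of $X$. Then $\Psi(\widetilde Y)=\Psi_\xi(X|_{U\setminus B})$, jointly measurably in $\xi$ and the configuration.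 By Fubini's theorem there is a fixed sequence $\xi$ with $\mathbb P(X(B)\ne\Psi_\xi(X|_{U\setminus B}))\le\frac1{120}$. This contradicts Theorem~\ref{thm:main}, which bounds that probability below by $\frac1{60}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BFQ} Alexander I. Bufetov, Shilei Fan, Yanqi Qiu, \emph{Equivalence of Palm measures for determinantal point processes governed by Bergman kernels}, arXiv:1703.08978 (2017).
\end{thebibliography}
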